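# Commuting expectations on Dugundji compacta and the 1-Plichko property of $C(K)$

Throughout, compact spaces are Hausdorff, $C(K)$ is the Banach space of real continuous functions on the compact space $K$ with the supremum norm, and $P(K)$ is the set of regular Borel probability measures on $K$ with the weak* topology. An operator between spaces $C(X)\to C(Y)$ is *regular* if it is linear, positive and sends $1$ to $1$. A regular operator has norm at most $1$; conversely, a linear unital operator $T$ of norm at most $1$ is positive, since $0\le f\le 1$ gives $\|1-f\|\le1$, hence $\|1-Tf\|\le 1$ and $Tf\ge 0$. If $T:C(X)\to C(Y)$ is regular and $y\in Y$, Riesz's theorem gives a unique $\nu_y\in P(X)$ with $Tf(y)=\int f\,d\nu_y$ for all $f$; we say that $\nu_y$ represents $T$ at $y$.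

## 1. Integrating out coordinates of a cube

Put $Q=[0,1]^\omega$ and let $\kappa$ be an ordinal. For $x\in Q^\kappa$ and $B\subseteq\kappa$ we write $x|B$ for the restriction, and $\pi_\beta(x)=x_\beta\in Q$. For $B\subseteq\alpha\le\kappa$ we regard $C(Q^B)$ as the set of those $f\in C(Q^\alpha)$ that depend only on coordinates in $B$. (A continuous $f$ with $f(x)=f(x')$ whenever $x|B=x'|B$ does come from a continuous function on $Q^B$: set the other coordinates to $0$.) These are closed subalgebras, and $C(Q^\alpha)\subseteq C(Q^\kappa)$. By the Stone–Weierstrass theorem, $C(Q^B)$ is the closed linear span of the finite products $\prod_i u_i\circ\pi_{\beta_i}$ with $\beta_i\in B$, $u_i\in C(Q)$. We use three consequences all the time: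

* every continuous function on $Q^\kappa$ is a uniform limit of functions of finitely many coordinates, so it depends on countably many coordinates;
* for a limit ordinal $\alpha$ and $B\subseteq\kappa$, $\bigcup_{\beta<\alpha}C(Q^{B\cap\beta})$ is dense in $C(Q^{B\cap\alpha})$;
* the functions $(x,t)\mapsto g(x)u(t)$, $g\in C(Q^\alpha)$, $u\in C(Q)$, span a dense subspace of $C(Q^{\alpha+1})$.

**Definition (kernels).** Suppose that for each $\alpha<\kappa$ we are given a countable set $C_\alpha\subseteq\alpha$ and a continuous map $z\mapsto\mu^\alpha_z$ from $Q^{C_\alpha}$ to $P(Q)$. For $f\in C(Q^{\alpha+1})$ and $x\in Q^\alpha$ put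
$$S_\alpha f(x)=\int_Q f(x,t)\,d\mu^\alpha_{x|C_\alpha}(t).\tag{1}$$

One may imagine that the coordinate $x_\alpha$ is drawn at random, with a law that looks at countably many earlier coordinates only; $S_\alpha$ averages over $x_\alpha$. The function $S_\alpha f$ is continuous: if $x_i\to x$, then $f(x_i,\cdot)\to f(x,\cdot)$ uniformly, because $Q$ is compact, and $\mu^\alpha_{x_i|C_\alpha}\to\mu^\alpha_{x|C_\alpha}$ weak*, so
$$|S_\alpha f(x_i)-S_\alpha f(x)|\le\|f(x_i,\cdot)-f(x,\cdot)\|+\Big|\int f(x,t)\,d\mu^\alpha_{x_i|C_\alpha}(t)-\int f(x,t)\,d\mu^\alpha_{x|C_\alpha}(t)\Big|\to0 .$$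
Thus $S_\alpha:C(Q^{\alpha+1})\to C(Q^\alpha)$ is regular, it is the identity on $C(Q^\alpha)$, and $S_\alpha(gf)=g\,S_\alpha f$ for $g\in C(Q^\alpha)$.

**Definition (ancestral sets).** A set $A\subseteq\kappa$ is *ancestral* if $\alpha\in A$ implies $C_\alpha\subseteq A$.

Ancestral sets are closed under arbitrary unions and intersections, and every ordinal $\alpha\le\kappa$ is ancestral, because $C_\beta\subseteq\beta$. Let $\operatorname{cl}(S)$ be the least ancestral set containing $S$. If $S$ is countable, so is $\operatorname{cl}(S)$: iterate $S\mapsto S\cup\bigcup_{\alpha\in S}C_\alpha$ countably often and take the union. Write $\operatorname{cl}(\alpha)$ for $\operatorname{cl}(\{\alpha\})$. Since $\alpha+1$ is ancestral,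
$$\alpha\in\operatorname{cl}(\alpha)\subseteq\alpha+1.\tag{2}$$

**Definition (the operators $P^\alpha_A$).** Let $A$ be ancestral. Define operators $P_A^\alpha$ on $C(Q^\alpha)$, $\alpha\le\kappa$, by recursion: $P_A^0$ is the identity on constants;
$$P_A^{\alpha+1}f(x,t)=\big(P_A^\alpha f(\cdot,t)\big)(x)\ \text{ if }\alpha\in A,\qquad P_A^{\alpha+1}f=P_A^\alpha S_\alpha f\ \text{ if }\alpha\notin A;$$
for a limit $\alpha$, $P_A^\alpha$ is the continuous extension from the dense subspace $\bigcup_{\beta<\alpha}C(Q^\beta)$.

So a coordinate in $A$ is kept and a coordinate outside $A$ is integrated out, the latest one first. The recursion is legitimate. If $\alpha\in A$, the result is continuous because $t\mapsto f(\cdot,t)$ is norm continuous and $P_A^\alpha$ is a contraction. In both successor cases $P_A^{\alpha+1}$ is regular and extends $P_A^\alpha$ (if $f$ does not depend on $t$, the first formula gives $P_A^\alpha f$, and in the second $S_\alpha f=f$). At a limit, the earlier operators agree with each other, so they define a unital contraction on a dense subspace; its extension is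 a unital contraction, hence regular.

**Example 1.** Let $\kappa=2$, $C_0=\emptyset$, $C_1=\{0\}$, $\mu^0=m\in P(Q)$ and $\mu^1_z=\delta_z$: the coordinate $x_1$ copies $x_0$. The ancestral sets are $\emptyset,\{0\},\{0,1\}$, with
$$P^2_\emptyset f=\int f(s,s)\,dm(s),\qquad P^2_{\{0\}}f(x)=f(x_0,x_0),\qquad P^2_{\{0,1\}}f=f .$$
The set $\{1\}$ is not ancestral. The recursion would still make sense for it and give $P^2_{\{1\}}f(x)=\int f(s,x_1)\,dm(s)$. But for $f=\varphi\circ\pi_1$ with $\varphi$ nonconstant, $P^2_{\{0\}}P^2_{\{1\}}f=\varphi\circ\pi_0$, while $P^2_{\{1\}}P^2_{\{0\}}f=\int\varphi\,dm$: these operators do not commute. Moreover $\varphi\circ\pi_0-\varphi\circ\pi_1$ vanishes on the diagonal, and $P^2_{\{1\}}$ sends it to $\int\varphi\,dm-\varphi\circ\pi_1$, which does not vanish there. Both defects disappear for ancestral sets; these are Lemmas 1 and 4 below.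

What is the construction for? We shall prove $P^\kappa_AP^\kappa_B=P^\kappa_{A\cap B}$, place a given compact space $K$ inside $Q^\kappa$ so that the operators descend to $C(K)$, and read off from them a linearly dense set in $C(K)$ on which a norming space of functionals has countable supports.

## 2. 1-Plichko spaces, Dugundji compacta, and the statement

**Definition (1-Plichko).** A Banach space $E$ is *$1$-Plichko* if there are a linearly dense set $D\subseteq E$ and a $1$-norming linear subspace $N\subseteq E^*$ such that $\{d\in D:x^*(d)\ne0\}$ is countable for every $x^*\in N$. Here $N$ is $1$-norming if $\|x\|=\sup\{|x^*(x)|:x^*\in N,\ \|x^*\|\le1\}$ for all $x\in E$.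

A separable $E$ is $1$-Plichko: take $D$ countable and dense, $N=E^*$. For any set $\Gamma$, $c_0(\Gamma)$ is $1$-Plichko: take $D$ to be the unit vectors and $N$ the span of the coordinate functionals; each element of $N$ is nonzero at finitely many elements of $D$.

**Definition (Dugundji compact).** A compact space $K$ is a *Dugundji compact* if for every zero-dimensional compact $X$, closed $A\subseteq X$ and continuous $f:A\to K$ there is a continuous $F:X\to K$ extending $f$.

By Haydon's theorem this is equivalent to Pełczyński's definition: for every embedding of $K$ in a compact space $L$ there is a regular extension operator $C(K)\to C(L)$. Every cube $[0,1]^\Lambda$ is Dugundji: extend coordinate by coordinate with Tietze's theorem. In Section 9 we shall see that the one-point compactification of an uncountable discrete space of size $\aleph_1$ is not.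

Banakh and Kubiś ("Spaces of continuous functions over Dugundji compacta", arXiv:math/0610795, 2006) ask whether $C(K)$ is $1$-Plichko for every Dugundji compact $K$ of weight $>\aleph_1$; for weight $\le\aleph_1$ the positive answer is a known result. The answer is positive for every weight.

**Theorem 1.** If $K$ is a Dugundji compact, with no restriction on the weight, then $C(K)$ is $1$-Plichko.

Section 8 contains a strengthening, Theorem 2, which characterizes Dugundji compacta by projections, and Section 9 shows that the plain converse of Theorem 1 is false. If $K=\emptyset$, then $C(K)=\{0\}$ and there is nothing to prove; from now on $K\ne\emptyset$.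

## 3. Cubes by hand, and the limits of a well-ordered chain

Take $K=Q^\kappa$, all $C_\alpha=\emptyset$, all $\mu^\alpha=m$ for one $m\in P(Q)$ that is not a point mass. Every $A\subseteq\kappa$ is ancestral; write $P_A=P_A^\kappa$. Applying the recursion to a product with distinct indices gives
$$P_A\Big(\prod_i u_i\circ\pi_{\alpha_i}\Big)=\prod_{\alpha_i\notin A}\int u_i\,dm\cdot\prod_{\alpha_i\in A}u_i\circ\pi_{\alpha_i}.\tag{3}$$
Since products are linearly dense, (3) shows that $P_AP_B=P_{A\cap B}$ and that $P_A$ fixes $C(Q^A)$. Let $V$ be a countable dense subset of the unit ball of $\{u\in C(Q):\int u\,dm=0\}$, and let $D$ be the set of all finite products $\prod_iu_i\circ\pi_{\alpha_i}$ with distinct $\alpha_i$ and $u_i\in V$, including the empty product $1$. Writing $u=(u-\int u\,dm)+\int u\,dm$ and expanding, we see that $D$ is linearly dense. By (3), $P_Ad=0$ as soon as one index of $d$ lies outside $A$. Let $N=\bigcup_AP_A^*C(K)^*$ over countable $A$. It is a linear subspace, since $P_A=P_AP_B$ for $A\subseteq B$ gives $P_A^*C(K)^*\subseteq P_B^*C(K)^*$. It is $1$-norming: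 each $f$ satisfies $f=P_Af$ for some countable $A$, so $(P_A^*\delta_x)(f)=f(x)$. Finally, $(P_A^*y^*)(d)=y^*(P_Ad)\neq0$ forces all indices of $d$ into the countable set $A$, which leaves countably many $d$. So $C(Q^\kappa)$ is $1$-Plichko.

Now suppose that $K$ is not a product, but is built along a transfinite sequence. The first thing to try is the well-ordered chain of projections. Suppose there are closed subspaces $E_\alpha$ of $C(K)$ ($\alpha\le\kappa$), increasing, with dense union at limits, with $E_\alpha$ separable for countable $\alpha$, $E_0=\mathbb R1$, $E_\kappa=C(K)$, and regular projections $P_\alpha$ onto $E_\alpha$ with $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$. Let $\kappa=\omega_1$. Choose $D$ as the union of $\{1\}$ and countable dense subsets $D_\alpha$ of $E_{\alpha+1}\cap\ker P_\alpha$, and put $N=\bigcup_{\beta<\omega_1}P_\beta^*C(K)^*$. If $d\in D_\alpha$ and $\beta\le\alpha$, then $P_\beta d=P_\beta P_\alpha d=0$, so each element of $N$ is nonzero at countably many $d$ only. The set $D$ is linearly dense, since $E_{\alpha+1}=E_\alpha+(E_{\alpha+1}\cap\ker P_\alpha)$.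 Also $\bigcup_{\beta<\omega_1}E_\beta$ is all of $C(K)$: it is dense, and it is closed because a sequence in it lies in a single $E_\beta$. So $N$ is $1$-norming, and $C(K)$ is $1$-Plichko.

For $\kappa>\omega_1$ this stops, already for the cube with the projections $P_\alpha$ of (3). If $N$ uses countable ordinals $\beta$ only, then $N$ annihilates $u\circ\pi_{\omega_1}$ for every $u$ with $\int u\,dm=0$, so $N$ is not norming. If we admit larger $\beta$, take $\alpha\ge\omega_1$ with $\alpha<\kappa$ and look at $V_\alpha=E_{\alpha+1}\cap\ker P_\alpha$. It contains $g\cdot(u\circ\pi_\alpha)$ for all $g\in C(Q^\alpha)$, with $u\neq0$ fixed of mean zero, so it is nonseparable: the functions $g_\beta(x)$ = first real coordinate of $x_\beta$, $\beta<\alpha$, have mutual distance $1$. The functional $P_{\alpha+1}^*\delta_x$ equals $\delta_x$ on $V_\alpha$ and is nonzero there (choose $u$ of mean zero with $u(x_\alpha)\ne0$, which exists since $m\neq\delta_{x_\alpha}$). It is therefore nonzero on a nonempty open subset of $V_\alpha$, and any dense subset of $V_\alpha$ has uncountably many elements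 there.

Two things must change. We need projections for countable index sets, not just for initial segments; Example 1 tells us that the index sets have to be ancestral. And the increment $E_{\alpha+1}\cap\ker P_\alpha$, though nonseparable, should be generated over the algebra $E_\alpha$ by a separable piece; then $D$ consists of products, as for the cube.

## 4. The algebra of the operators $P_A^\alpha$

We return to arbitrary kernels as in Section 1. One elementary fact is used three times.

**Fact.** Let $X$ be compact, $\nu\in P(X)$, $g\in C(X)$, $c\in\mathbb R$, $\int g\,d\nu=c$ and $\int g^2d\nu=c^2$. Then $g=c$ on $\operatorname{supp}\nu$, and $\int gf\,d\nu=c\int f\,d\nu$ for all $f\in C(X)$.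

**Proof.** $\int(g-c)^2d\nu=c^2-2c^2+c^2=0$, so the continuous function $(g-c)^2\ge0$ vanishes $\nu$-a.e., hence on $\operatorname{supp}\nu$. $\square$

**Lemma 1.** Let $A,B$ be ancestral and $\alpha\le\kappa$.

1. $P_A^\alpha f=f$ for $f\in C(Q^{A\cap\alpha})$.
2. $P_A^\alpha(C(Q^{B\cap\alpha}))\subseteq C(Q^{A\cap B\cap\alpha})$. In particular, $P_A^\alpha$ is a projection onto $C(Q^{A\cap\alpha})$.
3. $P_A^\alpha(gf)=g\,P_A^\alpha f$ for $g\in C(Q^{A\cap\alpha})$ and $f\in C(Q^\alpha)$.
4. If $A\subseteq B$, then $P_A^\alpha P_B^\alpha=P_A^\alpha$.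
5. $P^\kappa_AP^\kappa_B=P^\kappa_{A\cap B}$.

In the inductions for 1, 2 and 4 the case $\alpha=0$ is trivial, and limit steps follow from density of $\bigcup_{\beta<\alpha}C(Q^{B\cap\beta})$ in $C(Q^{B\cap\alpha})$ (with $A$, $B$, $\kappa$ respectively in the role of $B$), because the operators are contractions extending one another and the target spaces are closed. So only successor steps need to be done.

**Proof of 1** (what is kept is fixed). If $\alpha\in A$ and $f\in C(Q^{A\cap(\alpha+1)})$, the slices $f(\cdot,t)$ lie in $C(Q^{A\cap\alpha})$ and are fixed by $P_A^\alpha$, so $P_A^{\alpha+1}f=f$. If $\alpha\notin A$, then $A\cap(\alpha+1)=A\cap\alpha$, so $f\in C(Q^{A\cap\alpha})$, $S_\alpha f=f$ and $P_A^{\alpha+1}f=P_A^\alpha f=f$.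

**Proof of 2** (integration creates no dependence outside $B$; here $B$ must be ancestral). Let $f\in C(Q^{B\cap(\alpha+1)})$. If $\alpha\notin B$, then $f\in C(Q^{B\cap\alpha})$ and $P_A^{\alpha+1}f=P_A^\alpha f\in C(Q^{A\cap B\cap\alpha})$. If $\alpha\in A\cap B$, the slices $f(\cdot,t)$ lie in $C(Q^{B\cap\alpha})$, so $P_A^\alpha f(\cdot,t)\in C(Q^{A\cap B\cap\alpha})$ for each $t$, and the continuous function $P_A^{\alpha+1}f$ depends only on coordinates in $A\cap B\cap(\alpha+1)$. If $\alpha\in B\setminus A$, then $C_\alpha\subseteq B$, so (1) shows $S_\alpha f\in C(Q^{B\cap\alpha})$, and $P_A^{\alpha+1}f=P_A^\alpha S_\alpha f\in C(Q^{A\cap B\cap\alpha})$ by the induction hypothesis. For the last assertion take $B=\kappa$ and use 1.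

**Proof of 3** (module property, from positivity). Let $x\in Q^\alpha$ and let $\nu_x$ represent $P_A^\alpha$ at $x$. Both $g$ and $g^2$ are in $C(Q^{A\cap\alpha})$, so by 1 $\int g\,d\nu_x=g(x)$ and $\int g^2d\nu_x=g(x)^2$. By the Fact, $\int gf\,d\nu_x=g(x)\int f\,d\nu_x$.

**Proof of 4** (integrating out more absorbs integrating out less). There are three successor cases.

If $\alpha\in A\subseteq B$, apply the induction hypothesis to slices: $(P_B^{\alpha+1}f)(\cdot,t)=P_B^\alpha f(\cdot,t)$ and $P_A^\alpha P_B^\alpha f(\cdot,t)=P_A^\alpha f(\cdot,t)$.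

If $\alpha\notin B$, then $P_B^{\alpha+1}f=P_B^\alpha S_\alpha f\in C(Q^\alpha)$, so $P_A^{\alpha+1}P_B^{\alpha+1}f=P_A^\alpha P_B^\alpha S_\alpha f=P_A^\alpha S_\alpha f=P_A^{\alpha+1}f$.

If $\alpha\in B\setminus A$, we must move $S_\alpha$ past $P_B$: we claim $S_\alpha P_B^{\alpha+1}=P_B^\alpha S_\alpha$ on $C(Q^{\alpha+1})$. It suffices to check this for $f(x,t)=g(x)u(t)$. Then $P_B^{\alpha+1}f=(P_B^\alpha g)\,u$, hence $S_\alpha P_B^{\alpha+1}f=(P_B^\alpha g)(S_\alpha u)$. As $C_\alpha\subseteq B$, the function $S_\alpha u\in C(Q^{C_\alpha})$ lies in $C(Q^{B\cap\alpha})$, so by 3 the right side is $P_B^\alpha(g\,S_\alpha u)=P_B^\alpha S_\alpha f$. The claim gives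
$$P_A^{\alpha+1}P_B^{\alpha+1}f=P_A^\alpha S_\alpha P_B^{\alpha+1}f=P_A^\alpha P_B^\alpha S_\alpha f=P_A^\alpha S_\alpha f=P_A^{\alpha+1}f .$$

**Proof of 5.** By 2, $P_A^\kappa P_B^\kappa f\in C(Q^{A\cap B})$, so $P^\kappa_{A\cap B}$ fixes it by 1. Two applications of 4 give $P^\kappa_AP^\kappa_Bf=P^\kappa_{A\cap B}P^\kappa_AP^\kappa_Bf=P^\kappa_{A\cap B}P^\kappa_Bf=P^\kappa_{A\cap B}f$. $\square$

## 5. A Dugundji compact inside $Q^\kappa$

A surjection $p:L'\to L$ of compacta has *metrizable kernel* if there is a continuous map $q$ from $L'$ to a metrizable compactum such that $(p,q)$ is injective; for instance, the projection $L\times M\to L$ with $M$ metrizable compact. An inverse sequence indexed by ordinals is *continuous* if at each limit index its term is the limit of the previous terms.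

**Haydon's theorem** (R. Haydon, Studia Math. 52 (1974), 23–31). A nonempty compact $K$ is Dugundji if and only if it is the limit of a continuous inverse sequence of compacta, starting from a metrizable compactum, whose bonding maps are surjective and whose one-step maps $K_{\alpha+1}\to K_\alpha$ are open with metrizable kernel.

For the cube $Q^\kappa$, the cubes $Q^\alpha$ form such a sequence, after the point $Q^0$.

**Step 1: coordinates.** We realize the sequence by subsets of cubes. Let $K$ be Dugundji. Prepend a one-point space (its one-step map from the metrizable first term is open with metrizable kernel) and add the limit as last term if necessary. We get a continuous inverse sequence $(K_\alpha)_{\alpha\le\kappa}$ with $K_0$ a point, $K_\kappa=K$, surjective bonding maps, and one-step maps $p_\alpha^{\alpha+1}$ open with metrizable kernel, witnessed by $q_\alpha:K_{\alpha+1}\to Q$ (every metrizable compactum embeds in $Q$). Map $K_\alpha$ to $Q^\alpha$ by the coordinates $q_\beta\circ p^\alpha_{\beta+1}$, $\beta<\alpha$. This is injective by induction: at $\alpha+1$, two distinct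 points differ in their images in $K_\alpha$ or in $q_\alpha$; at a limit, they differ in some $K_\beta$ with $\beta<\alpha$. So $K_\alpha$ becomes a compact subset of $Q^\alpha$ and the bonding maps become restrictions. Thus $K\subseteq Q^\kappa$, $K_\alpha=\{x|\alpha:x\in K\}$, and
$$K_{\alpha+1}=\{(y,t):y\in K_\alpha,\ t\in F_\alpha(y)\},\qquad\emptyset\ne F_\alpha(y)\subseteq Q\ \text{closed}.\tag{4}$$

Let $\exp(Q)$ be the space of nonempty closed subsets of $Q$ with the Vietoris topology; it is compact and metrizable. A map $\Psi$ into $\exp(Q)$ is *lower semicontinuous* (lsc) if $\{z:\Psi(z)\cap U\ne\emptyset\}$ is open for each open $U$; it is continuous if, moreover, $\{z:\Psi(z)\cap H\neq\emptyset\}$ is closed for each closed $H$.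

**Lemma 2.** For each $\alpha<\kappa$ there are a countable $C_\alpha\subseteq\alpha$ and a continuous $\Phi_\alpha:L_\alpha\to\exp(Q)$, where $L_\alpha=\{y|C_\alpha:y\in K_\alpha\}$, such that $F_\alpha(y)=\Phi_\alpha(y|C_\alpha)$ for all $y\in K_\alpha$.

**Proof.** The purpose is to see that the fiber looks at countably many coordinates only; this is where openness enters. For $U\subseteq Q$,
$$\{y\in K_\alpha:F_\alpha(y)\cap U\ne\emptyset\}=p_\alpha^{\alpha+1}\big(K_{\alpha+1}\cap(K_\alpha\times U)\big).$$
This is open for $U$ open, since $p_\alpha^{\alpha+1}$ is open, and closed for $U$ closed, by compactness. So $F_\alpha:K_\alpha\to\exp(Q)$ is continuous. As a compact metrizable space, $\exp(Q)$ embeds in $Q=[0,1]^\omega$, so $F_\alpha$ is given by countably many real continuous functions on $K_\alpha$. Each of them extends to $Q^\alpha$ by Tietze's theorem, hence depends on countably many coordinates. Let $C_\alpha$ be the set of all coordinates so obtained: $y|C_\alpha=y'|C_\alpha$ implies $F_\alpha(y)=F_\alpha(y')$. This defines $\Phi_\alpha$, which is continuous because $K_\alpha\to L_\alpha$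 is a continuous surjection of compacta, hence a quotient map. $\square$

Now the kernels. We want $\mu^\alpha_z$ to live on the fiber $\Phi_\alpha(z)$. For Theorem 2 the support should be the whole fiber; for Theorem 1 the inclusion $\operatorname{supp}\mu^\alpha_z\subseteq\Phi_\alpha(z)$ is enough, and a reader interested only in Theorem 1 may skip Step 3 in the next proof and apply Michael's theorem once, to $z\mapsto P(\Phi_\alpha(z))$.

**Michael's theorem** (Ann. of Math. 63 (1956)). An lsc map from a paracompact space to nonempty closed convex subsets of a Banach space has a continuous selection, and any continuous selection over a closed set extends to a global one.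

**Lemma 3.** For each $\alpha<\kappa$ there is a continuous map $z\mapsto\mu^\alpha_z$, $Q^{C_\alpha}\to P(Q)$, with $\operatorname{supp}\mu_z^\alpha=\Phi_\alpha(z)$ for all $z\in L_\alpha$.

**Proof.** Write $L=L_\alpha$, $\Phi=\Phi_\alpha$; $L$ is a compact subset of the metrizable space $Q^{C_\alpha}$. For a closed nonempty $F\subseteq Q$, $P(F)$ denotes the set of $\mu\in P(Q)$ with $\mu(F)=1$.

**Step 1: a Banach space to select in.** If $(h_n)$ is dense in the unit ball of $C(Q)$, then $\mu\mapsto(2^{-n}\mu(h_n))_n$ is affine, injective and continuous into $\ell_2$. So $P(Q)$ is affinely homeomorphic to a compact convex subset of $\ell_2$, and each $P(F)$ is closed, convex and nonempty in it.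

**Step 2: if $Z$ is metrizable and $\Psi$ is lsc from $Z$ to nonempty closed subsets of $Q$, then $z\mapsto P(\Psi(z))$ is lsc.** This makes Michael's theorem applicable. Let $W\subseteq P(Q)$ be open and meet $P(\Psi(z))$. Finitely supported measures are dense in $P(\Psi(z))$ (Krein–Milman), so $W$ contains a finite convex combination $\sum c_i\delta_{t_i}$ with $t_i\in\Psi(z)$. As $(s_i)\mapsto\sum c_i\delta_{s_i}$ is continuous, there are open $U_i\ni t_i$ with $\sum c_i\delta_{s_i}\in W$ whenever $s_i\in U_i$. The set $\{z':\Psi(z')\cap U_i\neq\emptyset\text{ for all }i\}$ is a neighborhood of $z$, and $W\cap P(\Psi(z'))\ne\emptyset$ for all $z'$ in it.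

**Step 3: full support.** One selection may miss part of the fiber, so we make countably many and average. Let $(U_m)$ be a countable base of nonempty open sets of $Q$. The set $V_m=\{z\in L:\Phi(z)\cap U_m\ne\emptyset\}$ is open in the metrizable space $L$, so $V_m=\bigcup_kV_{m,k}$ with $V_{m,k}$ closed in $L$. On $V_{m,k}$ the map $z\mapsto\overline{\Phi(z)\cap U_m}$ has nonempty closed values and is lsc, since it meets an open $W$ if and only if $\Phi(z)\cap U_m\cap W\ne\emptyset$. By Step 2 and Michael's theorem there is a continuous $\lambda^{m,k}:V_{m,k}\to P(Q)$ with $\lambda_z^{m,k}\in P(\overline{\Phi(z)\cap U_m})\subseteq P(\Phi(z))$. By Michael's theorem again it extends to a continuous selection $\lambda^{m,k}$ of $z\mapsto P(\Phi(z))$ over all of $L$. (If $V_{m,k}=\emptyset$, take any such selection.) Let $\mu_z=\sum_{m,k}w_{m,k}\lambda_z^{m,k}$ with all $w_{m,k}>0$ and $\sum w_{m,k}=1$. For each $h\in C(Q)$ the series for $\mu_z(h)$ converges uniformly in $z$, so $z\mapsto\mu_z$ is continuous. Clearly $\mu_z(\Phi(z))=1$, so $\operatorname{supp}\mu_z\subseteq\Phi(z)$. Conversely,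 let $t\in\Phi(z)$ and let $W\ni t$ be open. Choose $m$ with $t\in U_m\subseteq\overline{U_m}\subseteq W$; then $z\in V_m$, and we choose $k$ with $z\in V_{m,k}$. Now $\lambda_z^{m,k}(W)=1$, so $\mu_z(W)\geq w_{m,k}>0$. Hence $t\in\operatorname{supp}\mu_z$.

**Step 4: from $L$ to $Q^{C_\alpha}$.** The operators of Section 1 need kernels on the whole cube. By Dugundji's extension theorem, $\mu$ extends continuously from the closed set $L$ to the metrizable space $Q^{C_\alpha}$, with values in the convex set $P(Q)$. $\square$

Openness cannot be dropped here. Let $K_1=[0,1]$ and $K_2=\{(s,t)\in[0,1]^2:t=0\text{ or }s=0\}$, with fibers $\{0\}$ for $s>0$ and $[0,1]$ for $s=0$. The projection is not open: the image of $\{t>1/2\}$ is $\{0\}$. Measures supported by the fibers are $\delta_0$ for $s>0$, so by continuity also for $s=0$, and its support is not $[0,1]$.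

From now on $C_\alpha$, $\Phi_\alpha$, $\mu_z^\alpha$ are those of Lemmas 2 and 3, and ancestral sets and the operators $P_A^\alpha$ refer to them.

## 6. The projections descend to $C(K)$

**Lemma 4.** Let $A$ be ancestral and $\alpha\le\kappa$. If $f\in C(Q^\alpha)$ vanishes on $K_\alpha$, then $P_A^\alpha f$ vanishes on $K_\alpha$. Equivalently, for $y\in K_\alpha$ the measure $\nu^\alpha_y$ representing $P_A^\alpha$ at $y$ has support in $K_\alpha$.

**Proof.** The two forms are equivalent: if the support lies in $K_\alpha$, functions vanishing on $K_\alpha$ have integral $0$; conversely, every point outside $K_\alpha$ lies in some set $\{f>0\}$ with $0\le f\in C(Q^\alpha)$, $f|K_\alpha=0$, and that set is $\nu_y^\alpha$-null. We induct on $\alpha$. For $\alpha=0$ the space $K_0=Q^0$ is a point and $f=0$.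

**Step 1: $\alpha+1$ with $\alpha\notin A$** (integrating over the fiber stays inside $K$). Let $f\in C(Q^{\alpha+1})$ vanish on $K_{\alpha+1}$. For $y\in K_\alpha$ the measure $\mu^\alpha_{y|C_\alpha}$ is supported by $\Phi_\alpha(y|C_\alpha)=F_\alpha(y)$, where $f(y,\cdot)=0$; so $S_\alpha f(y)=0$. By induction $P_A^{\alpha+1}f=P_A^\alpha S_\alpha f$ vanishes on $K_\alpha$, hence, as a function of $x|\alpha$, on $K_{\alpha+1}$.

**Step 2: $\alpha+1$ with $\alpha\in A$** (here the danger of Example 1 arises, and ancestrality removes it). Let $(y,t)\in K_{\alpha+1}$. Then $P_A^{\alpha+1}f(y,t)=\int f(y',t)\,d\nu_y^\alpha(y')$, and $\operatorname{supp}\nu_y^\alpha\subseteq K_\alpha$ by induction. As $A$ is ancestral, $C_\alpha\subseteq A\cap\alpha$. For $g\in C(Q^{C_\alpha})$, Lemma 1(1) applied to $g$ and $g^2$ and the Fact give $g=g(y)$ on $\operatorname{supp}\nu_y^\alpha$. Such $g$ separate the points of $Q^{C_\alpha}$, so $y'|C_\alpha=y|C_\alpha$ for every $y'\in\operatorname{supp}\nu^\alpha_y$. Since $y,y'\in K_\alpha$, Lemma 2 gives $F_\alpha(y')=F_\alpha(y)\ni t$, that is, $(y',t)\in K_{\alpha+1}$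 and $f(y',t)=0$. Hence $P_A^{\alpha+1}f(y,t)=0$.

**Step 3: limit $\alpha$** (approximation by earlier stages). Given $\varepsilon>0$ choose $\beta<\alpha$ and $f_\beta\in C(Q^\beta)$ with $\|f-f_\beta\|\le\varepsilon$. Then $|f_\beta|\le\varepsilon$ on $K_\beta$, because each point of $K_\beta$ is $x|\beta$ for some $x\in K_\alpha$ and $f(x)=0$. By induction the measures representing $P_A^\beta$ at points of $K_\beta$ live on $K_\beta$, so $|P_A^\beta f_\beta|\le\varepsilon$ on $K_\beta$. Since $P_A^\alpha f_\beta=P_A^\beta f_\beta$ and $\|P_A^\alpha(f-f_\beta)\|\le\varepsilon$, we get $|P_A^\alpha f|\le2\varepsilon$ on $K_\alpha$. $\square$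

**Definition.** For $A$ ancestral let $E_A=\{f|K:f\in C(Q^A)\}$ and
$$P_A(f|K)=(P_A^\kappa f)|K,\qquad f\in C(Q^\kappa).\tag{5}$$

By Tietze's theorem every function in $C(K)$ is some $f|K$, and by Lemma 4 with $\alpha=\kappa$ the right side of (5) depends only on $f|K$. So $P_A$ is a linear unital operator on $C(K)$; it is positive, since a nonnegative $f|K$ is also the restriction of $f^+=\max(f,0)$. For ancestral $A,B$ we have the following.

* (a) $P_A$ is a regular projection of $C(K)$ onto $E_A$, by Lemma 1(1),(2). So $E_A$ is a closed unital subalgebra; it is the closed unital algebra generated by the functions $u\circ\pi_\beta|K$, $\beta\in A$, $u\in C(Q)$, since these functions generate $C(Q^A)$ before restriction. In particular $E_A\subseteq E_B$ if $A\subseteq B$.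
* (b) $P_A(gf)=g\,P_Af$ for $g\in E_A$, $f\in C(K)$, by Lemma 1(3).
* (c) $P_AP_B=P_{A\cap B}$, by Lemma 1(5).
* (d) $E_A$ is separable if $A$ is countable. Every $f\in C(K)$ lies in $E_A$ for some countable ancestral $A$: extend $f$ to $Q^\kappa$, where it depends on a countable set $S$ of coordinates, and take $A=\operatorname{cl}(S)$.
* (e) $E_0=\mathbb R1$ and $E_\kappa=C(K)$. For limit $\alpha$, $\bigcup_{\beta<\alpha}E_\beta$ is dense in $E_\alpha$. The closed linear span of $\{g\cdot(u\circ\pi_\alpha|K):g\in E_\alpha,\ u\in C(Q)\}$ is $E_{\alpha+1}$.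

Here $E_\alpha$ and $P_\alpha$ mean $E_A$ and $P_A$ for the ancestral set $A=\alpha$. Below we omit "$|K$" after $u\circ\pi_\beta$.

## 7. Products of fiberwise centered functions: proof of Theorem 1

For the cube, $D$ consisted of products of centered functions of single coordinates. Now $u\circ\pi_\alpha-P_\alpha(u\circ\pi_\alpha)$ is centered over stage $\alpha$, but it involves the coordinates in $\operatorname{cl}(\alpha)$. These are countably many, which is what keeps the following space separable.

**Definition of $D$.** For $\alpha<\kappa$ let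
$$G_\alpha=\{h\in E_{\operatorname{cl}(\alpha)}:P_\alpha h=0\},$$
which is separable by (d), and let $D_\alpha$ be a countable dense subset of its unit ball. Let $D$ be the set of all finite products
$$d=d_1d_2\cdots d_n,\qquad\alpha_1>\alpha_2>\dots>\alpha_n,\quad d_i\in D_{\alpha_i},\quad n\ge0,\tag{6}$$
the empty product being $1$.

**Step 1: $D$ is linearly dense.** Let $Y_\alpha$ be the closed linear span of the products (6) with all indices $<\alpha$. We show $E_\alpha\subseteq Y_\alpha$ by induction; $\alpha=\kappa$ is the assertion. For $\alpha=0$ both are $\mathbb R1$, and limit steps follow from (e). For $\alpha+1$, by (e) it suffices to show $gh\in Y_{\alpha+1}$ for $g\in E_\alpha$ and $h=u\circ\pi_\alpha$. Note that $h\in E_{\operatorname{cl}(\alpha)}$, so by (c)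
$$P_\alpha h=P_\alpha P_{\operatorname{cl}(\alpha)}h=P_{\alpha\cap\operatorname{cl}(\alpha)}h\in E_\alpha\cap E_{\operatorname{cl}(\alpha)} .$$
Hence $h-P_\alpha h\in E_{\operatorname{cl}(\alpha)}$ and $P_\alpha(h-P_\alpha h)=0$, that is, $h-P_\alpha h\in G_\alpha$. Write $gh=g\,P_\alpha h+g\,(h-P_\alpha h)$. The first term is in $E_\alpha\subseteq Y_\alpha\subseteq Y_{\alpha+1}$. In the second, $g\in Y_\alpha$ is a limit of linear combinations of products with indices $<\alpha$, and $h-P_\alpha h$ is a limit of multiples of elements of $D_\alpha$; multiplying an element of $D_\alpha$ by a product with indices $<\alpha$ gives a product with indices $<\alpha+1$. So the second term is in $Y_{\alpha+1}$.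

**Step 2 (key claim): if $A$ is ancestral, $d$ is as in (6), and some $\alpha_i\notin A$, then $P_Ad=0$.** This replaces (3). Take the least $i$ with $\alpha_i\notin A$, that is, the largest index outside $A$, and write $d=g\,d_i\,h$ with $g=\prod_{j<i}d_j$ and $h=\prod_{j>i}d_j$. For $j<i$ we have $\alpha_j\in A$, so $\operatorname{cl}(\alpha_j)\subseteq A$ and $d_j\in E_{\operatorname{cl}(\alpha_j)}\subseteq E_A$; thus $g\in E_A$. For $j>i$ we have $\alpha_j<\alpha_i$, so $d_j\in E_{\operatorname{cl}(\alpha_j)}\subseteq E_{\alpha_j+1}\subseteq E_{\alpha_i}$ by (2); thus $h\in E_{\alpha_i}$. The set $B=A\cup\alpha_i$ is ancestral and $\alpha_i\notin B$. Using (b) for $g\in E_A$, then (c) with $A\subseteq B$, then (b) for $h\in E_{\alpha_i}\subseteq E_B$,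
$$P_Ad=g\,P_A(d_ih)=g\,P_AP_B(d_ih)=g\,P_A(h\,P_Bd_i).$$
It remains to see $P_Bd_i=0$. Since $d_i\in E_{\operatorname{cl}(\alpha_i)}$, (c) gives $P_Bd_i=P_BP_{\operatorname{cl}(\alpha_i)}d_i=P_{B\cap\operatorname{cl}(\alpha_i)}d_i$. By (2) and $\alpha_i\notin B$, we have $B\cap\operatorname{cl}(\alpha_i)\subseteq\alpha_i$, so by (c) again $P_{B\cap\operatorname{cl}(\alpha_i)}d_i=P_{B\cap\operatorname{cl}(\alpha_i)}P_{\alpha_i}d_i=0$, because $d_i\in G_{\alpha_i}$.

**Step 3: the functionals.** Let
$$N=\bigcup\{P_A^*C(K)^*:A\subseteq\kappa\text{ countable ancestral}\}.$$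
It is a linear subspace: if $A\subseteq B$, then $P_A=P_AP_B$, so $P_A^*=P_B^*P_A^*$ and $P_A^*C(K)^*\subseteq P_B^*C(K)^*$; and the union of two countable ancestral sets is countable ancestral, so the union is directed.

It is $1$-norming: given $f\in C(K)$, choose by (d) a countable ancestral $A$ with $P_Af=f$, and $x\in K$ with $|f(x)|=\|f\|$. Then $P_A^*\delta_x\in N$ has norm at most $1$ and $|(P_A^*\delta_x)(f)|=|P_Af(x)|=\|f\|$.

**Step 4: countable supports.** Let $x^*=P_A^*y^*\in N$ with $A$ countable ancestral. If $x^*(d)=y^*(P_Ad)\ne0$, then $P_Ad\neq0$, so by Step 2 $d$ is a finite product of elements of $\bigcup_{\alpha\in A}D_\alpha$. This set is countable, so there are only countably many such $d$. Hence $C(K)$ is $1$-Plichko. $\blacksquare$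

## 8. Faithful projections characterize Dugundji compacta

So far the equality $\operatorname{supp}\mu^\alpha_z=\Phi_\alpha(z)$ has been used only as an inclusion. The full equality makes the projections *faithful*: $f\ge0$ and $f(x)>0$ imply $P_Af(x)>0$. In Example 1, with $K$ the diagonal and $\operatorname{supp}m=Q$, the projection $P_\emptyset f=\int f(s,s)\,dm(s)$ is faithful on $C(K)$; with $m=\delta_0$ it is not.

A compact space is *Valdivia* if it embeds in some $\mathbb R^\Gamma$ so that the points of its image with countably many nonzero coordinates (its $\Sigma$-part) are dense in the image. For instance $[0,1]^\Gamma\subseteq\mathbb R^\Gamma$ is Valdivia, since already the points with finitely many nonzero coordinates are dense.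

**Theorem 2.** For a nonempty compact $K$ the following are equivalent.

1. $K$ is a Dugundji compact.
2. There are a set $\Gamma$ and a family $\mathcal L$ of subsets of $\Gamma$ with $\emptyset,\Gamma\in\mathcal L$, closed under arbitrary unions and intersections, every countable subset of $\Gamma$ lying in a countable member of $\mathcal L$; and there are closed unital subalgebras $E_A\subseteq C(K)$ and regular projections $P_A$ of $C(K)$ onto $E_A$ ($A\in\mathcal L$) such that $E_\emptyset=\mathbb R1$, $E_\Gamma=C(K)$, $E_A$ is separable for countable $A$, $E_{\bigcup_iA_i}$ is the closed algebra generated by $\bigcup_iE_{A_i}$, $P_AP_B=P_{A\cap B}$, and each $P_A$ is faithful.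
3. There is an increasing chain $(E_\alpha)_{\alpha\le\kappa}$ of closed unital subalgebras of $C(K)$ with $E_0=\mathbb R1$, $E_\kappa=C(K)$, $\bigcup_{\beta<\alpha}E_\beta$ dense in $E_\alpha$ for limit $\alpha$, $E_{\alpha+1}$ generated as a closed algebra by $E_\alpha$ and a separable set, and faithful regular projections $R_\alpha:E_{\alpha+1}\to E_\alpha$ (that is, $f\in E_{\alpha+1}$, $f\ge0$, $f(x)>0$ imply $R_\alpha f(x)>0$).

Moreover, if these hold, $P(K)$ is Valdivia compact: for $D,N$ as in Section 7, the map $\mu\mapsto(\mu(d))_{d\in D}$ embeds $P(K)$ in $\mathbb R^D$, and the convex set of all $\mu\in P(K)$ with $\{d\in D:\mu(d)\ne0\}$ countable is dense in $P(K)$.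

**Proof of (1)⇒(2).** Take $\Gamma=\kappa$, $\mathcal L$ the ancestral sets, and $E_A,P_A$ from Section 6. Sections 1 and 6 give everything except faithfulness; the statement on $E_{\bigcup_iA_i}$ follows from the description of generators in (a). Fix $x\in K$. We show, by induction on $\alpha\le\kappa$ and for all ancestral $A$: if $f\in E_\alpha$, $f\ge0$, $f(x)>0$, then $P_Af(x)>0$. The case $\alpha=\kappa$ is faithfulness. For $\alpha=0$, $f$ is a positive constant.

**Step 1: reduction to a product of bumps.** Let $\alpha>0$. Write $f=\tilde f|K$ with $0\le\tilde f\in C(Q^\alpha)$ (replace $\tilde f$ by $\tilde f^+$). For some $c>0$ we have $\tilde f>c$ on a basic neighborhood of $x|\alpha$. So there are finitely many indices $\alpha>\alpha_1>\dots>\alpha_n$ and $u_i\in C(Q)$ with $0\le u_i\le1$, $u_i(x_{\alpha_i})>0$, each $u_i$ vanishing outside the $i$-th open set defining the neighborhood, such that $g=c\prod_iu_i\circ\pi_{\alpha_i}\le f$ on $K$. As $P_Af\ge P_Ag$, it suffices that $P_Ag(x)>0$. If $n=0$, then $g=c$ and this is clear. Otherwise $g=(u_1\circ\pi_{\alpha_1})\,g'$ with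 $0\le g'\in E_{\alpha_1}$ and $g'(x)>0$, and $\alpha_1<\alpha$.

**Step 2: removing the last coordinate.** If $\alpha_1\in A$, then $u_1\circ\pi_{\alpha_1}\in E_A$, so by (b) $P_Ag(x)=u_1(x_{\alpha_1})\,P_Ag'(x)>0$ by the induction hypothesis for $\alpha_1$. If $\alpha_1\notin A$, put $B=A\cup\alpha_1$, an ancestral set with $\alpha_1\notin B$ and $B\cap\alpha_1=\alpha_1$. By the recursive definition and Lemma 1(1),
$$P_B^{\alpha_1+1}u_1=P_B^{\alpha_1}S_{\alpha_1}u_1=S_{\alpha_1}u_1,$$
where $u_1$ stands for $u_1\circ\pi_{\alpha_1}$. As $g'\in E_{\alpha_1}\subseteq E_B$, (c) and (b) give $P_Ag=P_AP_Bg=P_A(h)$ with $h=g'\cdot(S_{\alpha_1}u_1)|K$. Now $0\le h\in E_{\alpha_1}$, and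
$$S_{\alpha_1}u_1(x)=\int u_1\,d\mu^{\alpha_1}_{x|C_{\alpha_1}}>0,$$
because $u_1\ge0$ is positive near $x_{\alpha_1}\in F_{\alpha_1}(x|\alpha_1)=\Phi_{\alpha_1}(x|C_{\alpha_1})=\operatorname{supp}\mu^{\alpha_1}_{x|C_{\alpha_1}}$. So $h(x)>0$, and $P_Ag(x)=P_Ah(x)>0$ by the induction hypothesis for $\alpha_1$.

**Proof of (2)⇒(3).** The lattice is thinned to a chain with separable steps. Enumerate $\Gamma=\{\gamma_\xi:\xi<\kappa\}$, choose countable $B_\xi\in\mathcal L$ with $\gamma_\xi\in B_\xi$, and let $A_\xi=\bigcup_{\eta<\xi}B_\eta\in\mathcal L$ for $\xi\le\kappa$. Put $E_\xi:=E_{A_\xi}$ and $R_\xi:=P_{A_\xi}|E_{\xi+1}$. If $A\subseteq B$ in $\mathcal L$, then $B=A\cup B$, so $E_A\subseteq E_B$ by the condition on unions; thus the chain increases, and $R_\xi$ is a faithful regular projection of $E_{\xi+1}$ onto $E_\xi$. We have $A_0=\emptyset$ and $A_\kappa=\Gamma$, so $E_0=\mathbb R1$ and $E_\kappa=C(K)$. For limit $\xi$, $A_\xi=\bigcup_{\eta<\xi}A_\eta$, and the closed algebra generated by the chain of algebras $E_\eta$, $\eta<\xi$, is the closure of their union. Finally $A_{\xi+1}=A_\xi\cup B_\xi$,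 so $E_{\xi+1}$ is generated by $E_\xi$ and the separable space $E_{B_\xi}$.

**Proof of (3)⇒(1).** We verify the conditions of Haydon's theorem.

**Step 1: the inverse sequence.** Let $K_\alpha$ be the quotient of $K$ that identifies points not separated by $E_\alpha$. By Stone–Weierstrass $C(K_\alpha)=E_\alpha$. The $K_\alpha$ form an inverse sequence of surjections, $K_0$ is a point and $K_\kappa=K$. For limit $\alpha$, the natural map from $K_\alpha$ onto the limit of the $K_\beta$, $\beta<\alpha$, is injective, since the dense subset $\bigcup_{\beta<\alpha}E_\beta$ of $E_\alpha$ separates the points of $K_\alpha$; so the sequence is continuous. Let $p=p_\alpha^{\alpha+1}$. A dense sequence $(f_n)$ in the given separable set, together with $E_\alpha$, generates $E_{\alpha+1}$, so $p$ and $q=(f_n)_n:K_{\alpha+1}\to\mathbb R^\omega$ jointly separate points: $p$ has metrizable kernel.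

**Step 2: $p$ is open.** This is where faithfulness is used. View $R_\alpha$ as a regular operator $C(K_{\alpha+1})\to C(K_\alpha)$ with $R_\alpha(g\circ p)=g$ for $g\in C(K_\alpha)$. Let $\nu_y\in P(K_{\alpha+1})$ represent $R_\alpha$ at $y\in K_\alpha$. For each such $g$, $\int g\circ p\,d\nu_y=g(y)$ and $\int(g\circ p)^2d\nu_y=g(y)^2$, so by the Fact $g\circ p=g(y)$ on $\operatorname{supp}\nu_y$. Hence $\operatorname{supp}\nu_y\subseteq p^{-1}(y)$. Now let $U\subseteq K_{\alpha+1}$ be open and $x\in U$. Take $0\le f\in C(K_{\alpha+1})$ with $f(x)>0$ and $f=0$ off $U$. The set $V=\{y\in K_\alpha:R_\alpha f(y)>0\}$ is open, and $p(x)\in V$ by faithfulness. If $y\notin p(U)$, then $f=0$ on $p^{-1}(y)$, so $R_\alpha f(y)=\int f\,d\nu_y=0$. Hence $p(x)\in V\subseteq p(U)$, and $p(U)$ is open.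

By Haydon's theorem $K$ is Dugundji.

**Proof of the last assertion.** As $D$ is linearly dense, $\mu\mapsto(\mu(d))_{d\in D}$ is injective on $P(K)$; it is continuous and $P(K)$ is compact, so it is an embedding. The set in question is convex, because a convex combination of two such measures is nonzero only on a union of two countable subsets of $D$. It contains $P_A^*\mu$ for every $\mu\in P(K)$ and every countable ancestral $A$: this is a probability measure, since $P_A$ is regular, and Step 4 of Section 7 applies to it. For density, let $\mu\in P(K)$ and $f\in C(K)$. By (d) there is a countable ancestral $A_f$ with $f\in E_{A_f}$, and for every countable ancestral $A\supseteq A_f$ we have $(P_A^*\mu)(f)=\mu(P_Af)=\mu(f)$. So $P_A^*\mu\to\mu$ weak* along the directed set of countable ancestral $A$. $\blacksquare$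

## 9. The one-point compactification of $\omega_1$

The projections in Theorem 2 cannot be replaced by the bare $1$-Plichko property. Let $K=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete set $\omega_1$.

**Proposition.** $C(K)$ is $1$-Plichko, but $K$ is not a Dugundji compact. So the plain converse of Theorem 1 fails.

**Step 1: $C(K)$ is $1$-Plichko.** Let $D=\{1\}\cup\{1_{\{\gamma\}}:\gamma<\omega_1\}$ and $N=\operatorname{span}\{\delta_\gamma:\gamma<\omega_1\}$. For $f\in C(K)$ and $\varepsilon>0$, $|f-f(\infty)|<\varepsilon$ off a finite subset of $\omega_1$, so $f$ is within $\varepsilon$ of the span of $D$: $D$ is linearly dense. The isolated points are dense in $K$, so $\|f\|=\sup_\gamma|f(\gamma)|$ and $N$ is $1$-norming. An element of $N$, a combination of $\delta_{\gamma_1},\dots,\delta_{\gamma_n}$, can be nonzero only at $1$ and at $1_{\{\gamma_1\}},\dots,1_{\{\gamma_n\}}$.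

**Step 2: $K$ is not Dugundji.** We use the countable chain condition (every family of pairwise disjoint nonempty open sets is countable). Every compact space is the image of a closed subset $A$ of a Cantor cube $2^\Lambda$ under a continuous map $f$. If $K$ were Dugundji, $f$ would extend to a continuous map of $2^\Lambda$ to $K$, which is onto since $f$ is. Cantor cubes satisfy the countable chain condition, and it passes to continuous images by taking preimages of open sets. But $K$ contains the uncountable family of disjoint open sets $\{\gamma\}$, $\gamma<\omega_1$, a contradiction. $\blacksquare$
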